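# The drift of an event and the density of factor-of-IID percolations

## The drift of an event on Wiener space

Let $\Gamma$ be a countable group and $B=(B_v)_{v\in\Gamma}$ independent standard Brownian motions on $[0,1]$, realized on $C([0,1])^\Gamma$. Let $\mathcal F_t$ be the completion of $\sigma(B_v(u):u\le t,\ v\in\Gamma)$, so that at time $t$ every coordinate has been revealed up to time $t$.

For a predictable $\ell^2(\Gamma)$-valued process $\varphi$ with $\mathbb E\int_0^1|\varphi_t|^2dt<\infty$, put $\int\varphi\cdot dB=\sum_{v}\int\varphi_v\,dB_v$. The partial sums over finite sets $V_n\uparrow\Gamma$ are Cauchy in $L^2$ by Itô's isometry and, by Doob's inequality, converge uniformly in $t$ in $L^2$. So this is a continuous $L^2$-martingale with bracket $\int|\varphi|^2dt$. By polarization, the bracket of $\int\kappa\cdot dB$ and $\int\varphi\cdot dB$ is $\int\kappa\cdot\varphi\,dt$.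

**Representation.** Every $X\in L^2(\mathcal F_1)$ equals $\mathbb EX+\int_0^1\varphi\cdot dB$ for a unique such $\varphi$. For finitely many Brownian motions this is Itô's theorem (Revuz–Yor, Thm V.3.4). In general, $\mathbb E[X\mid\sigma(B_v:v\in V_n)]\to X$ in $L^2$ by martingale convergence. Each of these variables is a constant plus an integral. The set of constants plus integrals is closed in $L^2$: by Itô's isometry, if the variables converge then the integrands are Cauchy in $L^2(dt\otimes\mathbb P;\ell^2(\Gamma))$. Uniqueness is the isometry again.

Let $A\in\mathcal F_1$ with $\mathbb P(A)=p>0$, and let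
$$M_t=p+\int_0^t\varphi\cdot dB$$
be the continuous version of $\mathbb P(A\mid\mathcal F_t)$, so $M_1=\mathbf 1_A$ and $0\le M\le1$. If $\sigma$ is the first time that $M$ hits $0$, optional stopping gives $\mathbb E[M_1;\sigma\le1]=\mathbb E[M_\sigma;\sigma\le 1]=0$. Thus a.s. on $A$ the path never hits $0$, and by continuity $\inf_tM_t>0$.

**Definition (drift).** The drift of $A$ is $a_t=a^A_t=\varphi_t/M_t$ where $M_t>0$, and $a_t=0$ elsewhere. Its energy is $h=\int_0^1|a_t|^2dt$.

The name comes from Girsanov's theorem: since $dM=M\,a\cdot dB$ while $M>0$, under $\mathbb P(\cdot\mid A)$ each $B_v$ is a Brownian motion plus $\int a_v\,dt$. We do not use this, but it is the right picture: $a_v$ is the push that coordinate $v$ must receive for $A$ to happen.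

Two examples. For one Brownian motion and $A=\{B(1)>b\}$ we have $M_t=\Phi\big((B_t-b)/\sqrt{1-t}\big)$ for $t<1$, with $\Phi$ the normal distribution function. By Itô, $\varphi_t=\Phi'\big((B_t-b)/\sqrt{1-t}\big)/\sqrt{1-t}$, and $a$ is the quotient. If $A$ depends only on $B_v$ and $A'$ only on $B_{w}$ with $w\ne v$, then $\mathbb P(A\cap A'\mid\mathcal F_t)$ is the product $MM'$. There is no cross bracket, so $d(MM')=MM'(a^A+a^{A'})\cdot dB$: where $MM'>0$, the drift of $A\cap A'$ is $a^A+a^{A'}$, a sum of vectors supported on different coordinates.

**What the drift is for.** A factor-of-IID percolation gives an event $A_x=\{x\in\omega\}$ for each vertex $x$ of a Cayley graph. On $A_x$ the drift $a^{A_x}$ is a random vector indexed by $\Gamma$, produced equivariantly from the labels; normalizing and squaring it gives a random probability measure $m_x$ on $\Gamma$. We shall see that the energy of $a^{A_x}$ is at least $\log(1/p)$ with high conditional probability when $p$ is small. The drifts of neighboring occupied vertices, on the other hand, differ in mean square energy by at most $8\log(1/q)$, where $q$ is the conditional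 probability that the neighbor is occupied. So when $p$ is small, neighbors in $\omega$ have nearly the same measure. Sampling points from these measures cuts $\omega$ into finite pieces at a small price.

## Sparse percolations, hyperfinite cutting and exactness

Let $\Gamma$ be a finitely generated infinite group with finite symmetric generating set $S\not\ni e$, and $G=\mathsf{Cay}(\Gamma,S)$: $V(G)=\Gamma$, edges $\{x,xs\}$ with $s\in S$, $o=e$, degree $d=|S|$. The group acts by left multiplication.

**Definition (percolation).** A $\Gamma$-invariant site percolation is a random $\omega\subseteq V(G)$ with translation-invariant law. Its density is $\mathbb P[o\in\omega]$. Its clusters are the components of the subgraph induced by $\omega$, and $\mathcal C_x$ is the cluster of $x$. We write $\deg_\omega$ for degrees in the induced subgraph.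

**Definition (FIID, weak FIID).** A (true) FIID site percolation is $\omega=F(\xi)$ with $\xi=(\xi_v)_{v\in V(G)}$ i.i.d. uniform on $[0,1]$ and $F$ measurable and $\Gamma$-equivariant. A weak FIID is a weak limit of laws of FIID site percolations, in the space of invariant probability measures on $\{0,1\}^{V(G)}$.

The two notions differ already on $\mathbb Z$. Mark each integer independently with probability $1/n$, give each mark a fair bit, and let every integer copy the bit of the nearest mark at or to the left of it. This is an FIID. As $n\to\infty$, any fixed window sees one single bit with probability tending to $1$, so the limit law is "everything or nothing, with probability $1/2$ each". The limit is a weak FIID. It is not an FIID, because a translation-invariant event of i.i.d. labels has probability $0$ or $1$.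

**Definition ($\eta$-non-hyperfinite).** Let $\eta>0$. All clusters of an invariant percolation $\omega$ are $\eta$-non-hyperfinite if the following holds. Let $H\subseteq\omega$ be any random subgraph with only finite components and $Z$ any random collection of clusters of $\omega$, such that $(\omega,H,Z)$ has an invariant joint law (extra randomness is allowed) and $\mathbb P[\mathcal C_o\in Z]>0$. Then
$$\mathbb E\big[\deg_\omega(o)-\deg_H(o)\mid\mathcal C_o\in Z\big]\ge\eta .$$

In words: on every invariantly chosen set of clusters, breaking the clusters invariantly into finite pieces removes at least $\eta$ expected degree. Finite clusters are excluded, since they could be left intact at no cost.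

**Definition (SiT, "Sparse implies Thin").** $G$ has (SiT) if for every $\eta>0$ there is $c(G,\eta)>0$ such that every FIID site percolation with positive density and only $\eta$-non-hyperfinite clusters has density at least $c(G,\eta)$. The weak version replaces "FIID" by "weak FIID".

It is known that if (SiT), in either version, holds for one finite generating set of $\Gamma$ then it holds for every one, so it is a property of the group.

**Definition (exactness).** $\Gamma$ is exact (has property (A)) if for every $R>0$, $\varepsilon>0$ there are $S_0<\infty$ and finite nonempty $A_x\subseteq B(x,S_0)\times\mathbb N$, $x\in V(G)$, such that $|A_x\triangle A_y|/|A_x\cap A_y|<\varepsilon$ whenever $d(x,y)\le R$, where $d(\cdot,\cdot)$ is the word metric.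

Nothing equivariant is required of the sets $A_x$. For the free group $F_2$, with its 4-regular tree, fix one end and let $A_x$ be the first $n$ vertices of the ray from $x$ to that end (times $\{0\}$). If $d(x,y)\le R$, the two rays merge after at most $R$ steps from each side, so $|A_x\cap A_y|\ge n-R$ and $|A_x\triangle A_y|\le2R$. The ratio is at most $2R/(n-R)<\varepsilon$ for large $n$. So $F_2$ is exact. Non-exactness is equivalent to the following: there is $\kappa>0$ such that for every $n\ge1$ some finite induced subgraph $G_n\subseteq G$ satisfies $|E(S',V(G_n)\setminus S')|>\kappa|S'|$ for every nonempty $S'\subseteq V(G_n)$ with $|S'|\le n$. Non-exact finitely generated groups exist, for example Gromov–Osajda monsters.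

It is known that on any countable non-exact group (SiT) fails for weak FIIDs: for some $\eta>0$ there are weak FIID site percolations with positive density, only $\eta$-non-hyperfinite clusters, and densities arbitrarily close to $0$. Endre Csóka, Péter Mester and Gábor Pete, in "Quantitative indistinguishability and sparse and dense clusters in factor of IID percolations", arXiv:2512.07740 (2025), ask whether true FIIDs can do the same: on every finitely generated non-exact group, are there $\eta>0$ and true FIIDs of positive density, with only $\eta$-non-hyperfinite clusters, whose densities are arbitrarily close to $0$? The answer is no, and it is no on every single group.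

Throughout, $p$ is the density of $\omega$ and $L=\log(1/p)$. Further, $q_s=\mathbb P[os\in\omega\mid o\in\omega]$ and $D=\sum_sq_s=\mathbb E[\deg_\omega(o)\mid o\in\omega]$, with the convention $0\log(1/0)=0$.

**Theorem 1.** Let $\Gamma$ be any finitely generated group and $\omega$ a true FIID site percolation on $G$ with density $p\in(0,1)$. There is a $\Gamma$-invariant (even FIID) random subgraph $H\subseteq\omega$ with only finite components and
$$\mathbb E[\deg_\omega(o)-\deg_H(o)\mid o\in\omega]\ \le\ 8\sqrt{\frac{1+2/L}{L}}\ \sum_{s\in S}\sqrt{q_s\log(1/q_s)} ,\tag{1}$$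
and this expectation is at most $6d/\sqrt L$. The same $H$ also satisfies the bound $8\sqrt2\,D\sqrt{\log(d/D)/L}+d\,p^{1/8}$ when $D>0$.

**Corollary 2.** On every finitely generated group, (SiT) holds for true FIIDs with $c(G,\eta)=e^{-36d^2/\eta^2}$.

**Theorem 3.** If $\Gamma$ is exact, every weak FIID site percolation with positive density and only $\eta$-non-hyperfinite clusters also has density at least $e^{-36d^2/\eta^2}$.

**Corollary 4.** For a finitely generated infinite group $\Gamma$: (SiT) for true FIIDs always holds; (SiT) for weak FIIDs holds if and only if $\Gamma$ is exact.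

**Proposition 5.** On the 4-regular tree, a Cayley graph of $F_2$, there are $c>0$ and true FIIDs of density $p\to0$ all of whose clusters are $\frac{c}{\log(1/p)}$-non-hyperfinite.

So the rate in Theorem 1 cannot be improved beyond order $1/\log(1/p)$ in general. The optimal exponent of $1/\log(1/p)$ lies in $[1/2,1]$ and is not determined here.

**Proof of Corollary 2 from Theorem 1.** If $p=1$ there is nothing to prove. Otherwise let $Z$ be the set of all clusters and $H$ as in Theorem 1. Then $\{\mathcal C_o\in Z\}=\{o\in\omega\}$ has probability $p>0$, so $\eta\le6d/\sqrt L$. That is $L\le36d^2/\eta^2$, or $p\ge e^{-36d^2/\eta^2}$. $\square$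

**Proof of Corollary 4 from Corollary 2 and Theorem 3.** The first statement is Corollary 2. In the second, "if" is Theorem 3 and "only if" is the known result just quoted. $\square$

We will repeatedly use the **mass transport principle**: if $f(x,y)\ge0$ is a random function on $\Gamma\times\Gamma$ with law invariant under the diagonal action, then $\mathbb E\sum_xf(o,x)=\mathbb E\sum_xf(x,o)$. Indeed $\mathbb Ef(o,x)=\mathbb Ef(x^{-1},o)$ by translating by $x^{-1}$; now sum over $x$. It extends to signed $f$ when $\mathbb E\sum_x|f(o,x)|<\infty$.

## The line, the tree, and Bernoulli percolation by hand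

On $\mathbb Z$ with $S=\{\pm1\}$, let $\omega$ be any invariant percolation. Take $U$ uniform modulo $n$, independent of $\omega$, and delete from $\omega$ every edge $\{k,k+1\}$ with $k\equiv U$ modulo $n$. The pieces are finite and the expected loss at an occupied vertex is at most $2/n$. Since $n$ is arbitrary, no percolation of positive density on $\mathbb Z$ has only $\eta$-non-hyperfinite clusters for any $\eta>0$, and (SiT) holds vacuously.

On the 4-regular tree take $\omega=V$. Any invariant $H$ with finite components has forest components: a component $K$ has average degree $2(|K|-1)/|K|<2$. Let each vertex spread its degree evenly over its component; mass transport gives $\mathbb E[\deg_H(o)]\le2$. So the whole tree is $2$-non-hyperfinite (and the only nonempty choice of $Z$ takes the unique cluster on an event; the same computation on that event gives the same bound).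

The hypothesis FIID matters. Let $\omega$ be the whole tree with probability $p$ and empty otherwise. The same computation shows that its clusters are $2$-non-hyperfinite, for every $p>0$. So the corresponding statement for general invariant percolations is false.

For Bernoulli percolation of density $p$, let $H$ have no edges. The cost is $\mathbb E[\deg_\omega(o)\mid o\in\omega]=pd$, so $\eta\le pd$. In terms of drifts, if $A_x$ depends only on $B_x$ then $a^{A_x}$ is supported on coordinate $x$, so $m_x=\delta_x$ and neighbors have disjoint measures. This does no harm, because neighbors are rarely both occupied. The estimate (1) copes with this through the factor $q_s\log(1/q_s)$.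

## Mean vectors are deterministic, and that stops them

The guiding heuristic is entropy. Being told $x\in\omega$ is worth $L=\log(1/p)$ nats of information about the labels. Being told in addition that $xs\in\omega$ is worth only $\log(1/q_s)$ more. If $p$ is tiny and $q_s$ is not, then $x$ and $xs$ must be looking at almost the same information, and we would like to ask where in $\Gamma$ it sits.

A first attempt uses Gaussian labels $B_v(1)$ and the mean vector $e_x(v)=\mathbb E[B_v(1)\mid A_x]$, with $m_x$ proportional to $e_x(v)^2$. It breaks at two points. First, $e_x$ can vanish: for $A=\{|B(1)|>b\}$ the conditional mean is $0$ although $\mathbb P(A)$ may be tiny, so there is no lower bound on the vector in terms of $L$.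

Second, $e_x$ is deterministic, so by equivariance $m_x(v)=m_o(x^{-1}v)$ and $m_{os}$ is the left translate of $m_o$ by $s$. By Reiter's criterion, on a non-amenable group there is $\varepsilon_0>0$ such that every probability measure $m$ on $\Gamma$ satisfies $\|m-sm\|_1\ge\varepsilon_0$ for some $s\in S$, where $sm$ denotes the translate. If the $q_s$ stay bounded below as $p\to0$, then the quantity $\sum_sq_s\|m_o-m_{os}\|_1$, which is what such an argument would use to bound the cost, stays bounded below too. So the measures have to depend on the labels.

One can make the entropy heuristic depend on the labels by revealing them one at a time and recording how much each moves the conditional probability. But a fixed enumeration of $\Gamma$ is not translation invariant, and $m_x$ would not be equivariant. The remedy is to reveal all labels simultaneously, each in infinitesimal amounts. That is the filtration $\mathcal F_t$, and what is recorded is the drift. Because $M$ is a continuous martingale, entropy bookkeeping becomes Itô's formula. Two estimates are needed: drifts of an event and of a subevent are close (upper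 bound), and the energy $h$ is rarely small (lower bound).

## Drifts of nested events

**Lemma 6.** Let $C\subseteq A$ with $\mathbb P(C)=r>0$, $\mathbb P(A)=p$, and let $a=a^A$, $c=a^C$. Then
$$\mathbb E\Big[\mathbf 1_C\int_0^1|c_t-a_t|^2dt\Big]\le2r\log(p/r).$$

**Step 1: Itô's formula for an entropy function.** The purpose is to make $|c-a|^2$ appear as a drift term. Let $K_t=\mathbb P(C\mid\mathcal F_t)=r+\int_0^t\kappa\cdot dB$; then $K\le M\le1$. Fix $0<\varepsilon<r$ and $\tau=\inf\{t:K_t\le\varepsilon\}\wedge1$. On $[0,\tau]$ we have $K,M\ge\varepsilon$. Let $Y=g(K,M)$ with $g(k,m)=k\log(k/m)$. The derivatives are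
$$g_k=1+\log\tfrac km,\quad g_m=-\tfrac km,\quad g_{kk}=\tfrac1k,\quad g_{km}=-\tfrac1m,\quad g_{mm}=\tfrac k{m^2}.$$
The second-order term is $\frac12\big(\frac{|\kappa|^2}K-\frac{2\kappa\cdot\varphi}M+\frac{K|\varphi|^2}{M^2}\big)dt=\frac12K\big|\frac\kappa K-\frac\varphi M\big|^2dt$, so on $[0,\tau]$
$$dY=\Big[\big(1+\log\tfrac KM\big)\kappa-\tfrac KM\varphi\Big]\cdot dB+\tfrac12K\,|c-a|^2dt .$$

**Step 2: taking expectations.** The purpose is to read off the bound up to time $\tau$. On $[0,\tau]$ we have $|1+\log(K/M)|\le1+\log(1/\varepsilon)$ and $K/M\le1$. So the integrand against $dB$ is square integrable, and that term is a true martingale with mean zero. Since $K\le M$, $Y_\tau\le0$; and $Y_0=-r\log(p/r)$. Hence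
$$\mathbb E\int_0^\tau K_t|c_t-a_t|^2dt=2\,\mathbb E[Y_\tau-Y_0]\le2r\log(p/r).$$

**Step 3: from $K_t$ to $\mathbf 1_C$.** The purpose is to replace the weight by the event. For each $t$, $\mathbf 1_{t<\tau}|c_t-a_t|^2$ is $\mathcal F_t$-measurable and $K_t=\mathbb E[\mathbf 1_C\mid\mathcal F_t]$. By Tonelli the left side is $\mathbb E[\mathbf 1_C\int_0^\tau|c-a|^2dt]$. Let $\varepsilon\downarrow0$: the times $\tau$ increase, and a.s. on $C$ we have $\inf K>0$, so $\tau=1$ once $\varepsilon$ is small. Monotone convergence gives the lemma. $\square$

Apply Lemma 6 to the pair $A\subseteq\Omega$; the drift of $\Omega$ is $0$. This gives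
$$\mathbb E[\mathbf 1_Ah]\le2p\log(1/p)<\infty.\tag{2}$$

In this case there is in fact equality for $0<p<1$. Here $K=M$ runs alone and $Y=M\log M$. At time $\tau$ either $M_\tau=\varepsilon$, or $M$ never reaches $\varepsilon$ and then $M_\tau=M_1=1$. So $Y_\tau\in\{\varepsilon\log\varepsilon,0\}$ and $\mathbb EY_\tau\to0$. Thus $\mathbb E[h\mid A]=2L$: the drift carries exactly the entropy we hoped to locate. But a mean value does not control $1/h$, and we are about to divide by $\sqrt h$. The next lemma supplies the missing lower tail.

## The energy is rarely small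

**Lemma 7.** Let $0<p<1$, $L=\log(1/p)$, $h=\int_0^1|a_t|^2dt$. For all $\mu>0$,
$$\mathbb E\big[e^{-\mu(\mu+1)h/2}\mid A\big]\le e^{-\mu L}.$$
Consequently $0<h<\infty$ a.s. on $A$, $\ \mathbb E[1/h\mid A]\le\frac1{2L}+\frac1{L^2}$, and $\mathbb P(h\le L\mid A)\le p^{1/8}$.

**Step 1: a power of $M$, compensated.** The purpose is to find a martingale whose terminal value on $A$ is $e^{-\mu(\mu+1)h/2}$. Put $\lambda=1+\mu$, $0<\varepsilon<p$, $\tau=\inf\{t:M_t\le\varepsilon\}\wedge1$ and
$$N_t=M_t^\lambda\exp\Big(-\frac{\lambda(\lambda-1)}2\int_0^t|a_u|^2du\Big).$$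
On $[0,\tau]$, $d(M^\lambda)=\lambda M^{\lambda}a\cdot dB+\frac{\lambda(\lambda-1)}2M^\lambda|a|^2dt$, and the exponential cancels the second term: $dN=\lambda N\,a\cdot dB$. Moreover $|\lambda Na|\le\lambda M^{\lambda-1}|\varphi|\le\lambda|\varphi|$ because $\lambda\ge1$ and $M\le1$. The integrand is square integrable, so $N_{\cdot\wedge\tau}$ is a true martingale and $\mathbb EN_\tau=p^\lambda$.

**Step 2: the exponential bound.** The purpose is to extract the first claim. On $A\cap\{\tau=1\}$ we have $M_1=1$, hence $N_\tau=e^{-\lambda(\lambda-1)h/2}$. Since $N\ge0$, $\mathbb E[\mathbf 1_{A\cap\{\tau=1\}}e^{-\mu(\mu+1)h/2}]\le p^{1+\mu}$. As $\varepsilon\downarrow0$, $A\cap\{\tau=1\}$ increases to $A$ up to a null set. Divide by $p$; $p^\mu=e^{-\mu L}$.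

**Step 3: consequences.** The purpose is to translate this into statements about $h$. Since $L>0$, letting $\mu\to\infty$ in $\mathbb P(h=0\mid A)\le e^{-\mu L}$ gives $h>0$ a.s. on $A$. Finiteness is (2). Next substitute $\theta=\mu(\mu+1)/2$, $d\theta=(\mu+\frac12)d\mu$:
$$\mathbb E\Big[\frac1h\,\Big|\,A\Big]=\int_0^\infty\mathbb E[e^{-\theta h}\mid A]\,d\theta\le\int_0^\infty e^{-\mu L}\big(\tfrac12+\mu\big)d\mu=\frac1{2L}+\frac1{L^2}.$$
Finally take $\mu=\frac12$, so $\mu(\mu+1)/2=\frac38$. By Markov's inequality, $\mathbb P(h\le L\mid A)\le e^{3L/8}\,\mathbb E[e^{-3h/8}\mid A]\le e^{3L/8-L/2}=e^{-L/8}=p^{1/8}$. $\square$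

## Random measures that nearly agree at occupied neighbors

Let $\omega=F(\xi)$ be a true FIID of density $p\in(0,1)$.

**Step 1: Brownian labels.** The purpose is to put $\omega$ on Wiener space equivariantly. Take $\xi_v=\Phi(B_v(1))$; these are i.i.d. uniform. Let $\Gamma$ act by $(\gamma B)_v=B_{\gamma^{-1}v}$, so $\omega$ is an equivariant measurable function of $B$. Let $A_x=\{x\in\omega\}$, and let $\varphi^o$ and $a^o$ be the integrand and drift for $A_o$. The map $B\mapsto x^{-1}B$ preserves the measure and the filtration, $(x^{-1}B)_v=B_{xv}$, and by equivariance $\mathbf 1_{A_x}(B)=\mathbf 1_{A_o}(x^{-1}B)$. Therefore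
$$\mathbf 1_{A_x}(B)=p+\sum_v\int_0^1\varphi^o_v(x^{-1}B)\,dB_{xv},$$
and, writing $w=xv$, the integrand and drift of $A_x$ are $\varphi^x_w(B)=\varphi^o_{x^{-1}w}(x^{-1}B)$ and $a^x_w(B)=a^o_{x^{-1}w}(x^{-1}B)$. We fix these versions.

**Step 2: the measures.** The purpose is to turn drifts into probability measures. On $A_x$ let $\mathbf v_x=a^x$, a vector in $L^2([0,1];\ell^2(\Gamma))$. By Lemma 7, $0<\|\mathbf v_x\|^2=h_x<\infty$ a.s. on $A_x$. Put $\mathbf u_x=\mathbf v_x/\|\mathbf v_x\|$ and
$$m_x(v)=\int_0^1|\mathbf u_{x,v}(t)|^2dt .$$
This is a probability measure on $\Gamma$. By Step 1, $m_x(v)(B)=m_o(x^{-1}v)(x^{-1}B)$, hence $m_{\gamma x}(\gamma v)(\gamma B)=m_x(v)(B)$.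

**Lemma 8.** Let $s\in S$, $x=o$, $x'=os$ and $C=A_x\cap A_{x'}$. Then
$$\mathbb E\big[\mathbf 1_C\|\mathbf v_x-\mathbf v_{x'}\|^2\big]\le8pq_s\log(1/q_s),\tag{3}$$
$$\|m_x-m_{x'}\|_1\le4\,\frac{\|\mathbf v_x-\mathbf v_{x'}\|}{\sqrt{h_x}}\quad\text{a.s. on }C,\tag{4}$$
$$\mathbb E\big[\mathbf 1_C\|m_x-m_{x'}\|_1\big]\le8p\sqrt{q_s\log(1/q_s)}\,\sqrt{\frac{1+2/L}L}.\tag{5}$$

**Step 3: comparing the drifts through $C$.** The purpose is (3). If $q_s=0$ then $C$ is null and all is trivial, so let $r=\mathbb P(C)=pq_s>0$. Lemma 6 applies to $C\subseteq A_x$ and to $C\subseteq A_{x'}$, both larger events having probability $p$. With $c=a^C$ and $|a^x-a^{x'}|^2\le2|a^x-c|^2+2|a^{x'}-c|^2$ we get the bound $2\cdot2r\log(p/r)+2\cdot2r\log(p/r)=8pq_s\log(1/q_s)$.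

**Step 4: normalizing and squaring.** The purpose is (4). On $C$, $\mathbf u_x-\mathbf u_{x'}=\frac{\mathbf v_x-\mathbf v_{x'}}{\|\mathbf v_x\|}+\mathbf v_{x'}\big(\frac1{\|\mathbf v_x\|}-\frac1{\|\mathbf v_{x'}\|}\big)$, and the last vector has norm $\big|\|\mathbf v_{x'}\|-\|\mathbf v_x\|\big|/\|\mathbf v_x\|$. Hence $\|\mathbf u_x-\mathbf u_{x'}\|\le2\|\mathbf v_x-\mathbf v_{x'}\|/\sqrt{h_x}$. By Cauchy–Schwarz,
$$\|m_x-m_{x'}\|_1\le\sum_v\int_0^1|\mathbf u_{x,v}-\mathbf u_{x',v}|\,|\mathbf u_{x,v}+\mathbf u_{x',v}|\,dt\le\|\mathbf u_x-\mathbf u_{x'}\|\,\|\mathbf u_x+\mathbf u_{x'}\|\le2\|\mathbf u_x-\mathbf u_{x'}\|.$$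

**Step 5: averaging.** The purpose is (5). By (4), Cauchy–Schwarz, (3), and Lemma 7 in the form $\mathbb E[\mathbf 1_{A_x}/h_x]\le p\big(\frac1{2L}+\frac1{L^2}\big)=\frac p{2L}(1+\frac2L)$,
$$\mathbb E\big[\mathbf 1_C\|m_x-m_{x'}\|_1\big]\le4\sqrt{8pq_s\log\tfrac1{q_s}}\,\sqrt{\tfrac p{2L}\big(1+\tfrac2L\big)}=8p\sqrt{q_s\log\tfrac1{q_s}}\,\sqrt{\tfrac{1+2/L}L}.\qquad\square$$

Compare with the failed attempt: $m_x$ and $m_{x'}$ now nearly agree on a non-amenable group. This does not contradict Reiter's criterion, since $m_{x'}$ is no longer a fixed translate of $m_x$.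

## Poisson sampling and finite classes

**Lemma 9.** Attach to each $v\in\Gamma$ an independent unit-rate Poisson process on $[0,1]\times[0,\infty)$ with points $(y,t)$. For a probability measure $m$ on $\Gamma$ let $\pi(m)$ be the $v$ carrying the point with the smallest $t$ among all points with $y\le m(v)$. Then $\pi(m)$ is a.s. well defined with law $m$, and for two probability measures
$$\mathbb P[\pi(m)\ne\pi(m')]\le\frac{\sum_v|m(v)-m'(v)|}{\sum_v\max(m,m')(v)}\le\|m-m'\|_1 .\tag{6}$$

**Proof.** All points $(v,y,t)$ together form a Poisson process with intensity counting measure times Lebesgue measure. Those with $y\le m(v)$ occur at total rate $\sum_vm(v)=1$ in $t$. So there is a.s. a unique earliest one, and its $(v,y)$ is uniform on the region $\{y\le m(v)\}$ of measure $1$; its $v$ has law $m$. Now consider the earliest point with $y\le\max(m,m')(v)$; the total rate is $\sum_v\max(m,m')(v)\in[1,2]$. Its $(v,y)$ is uniform on that region. So $y\le\min(m,m')(v)$ holds with probability $\sum\min/\sum\max$, and if it holds, this point is the earliest for both $m$ and $m'$, whence $\pi(m)=\pi(m')$. The complementary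 probability is $\sum|m-m'|/\sum\max$, and $\sum\max\ge1$. $\square$

**Proof of Theorem 1.**

**Step 1: the partition.** The purpose is to cut $\omega$ into classes equivariantly. Take the Poisson processes of Lemma 9 independent of $B$, and for $x\in\omega$ set $\pi(x)=\pi(m_x)$. The family (Brownian motion, Poisson process) is i.i.d. over $\Gamma$ and can be generated from uniform labels. The construction is equivariant: translating all data by $\gamma$ turns $\pi$ into $x\mapsto\gamma\pi(\gamma^{-1}x)$. So $(\omega,\pi)$ is a factor of i.i.d., hence invariant. Let $H$ have vertex set $\omega$ and all edges $\{x,x'\}$ of the induced graph with $\pi(x)=\pi(x')$.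

**Step 2: finiteness.** The purpose is to see that components of $H$ are finite; this is where mass transport replaces amenability. Each component has constant $\pi$, so it lies in a class $\pi^{-1}(v)$. By invariance,
$$\mathbb E\,\#\{x\in\omega:\pi(x)=o\}=\sum_x\mathbb P[x\in\omega,\pi(x)=o]=\sum_x\mathbb P[o\in\omega,\pi(o)=x^{-1}]=p<\infty,$$
so a.s. $\pi^{-1}(o)$, and by invariance every class, is finite.

**Step 3: the cost.** The purpose is (1). On $\{o\in\omega\}$ the degree lost at $o$ counts the $s$ with $os\in\omega$ and $\pi(os)\ne\pi(o)$. Applying (6) conditionally on $B$ and then (5),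
$$\mathbb E[\deg_\omega(o)-\deg_H(o)\mid o\in\omega]=\frac1p\sum_s\mathbb P[o,os\in\omega,\ \pi(o)\ne\pi(os)]\le\frac1p\sum_s\mathbb E\big[\mathbf 1_{A_o\cap A_{os}}\|m_o-m_{os}\|_1\big],$$
which is at most the right side of (1).

**Step 4: the explicit constant.** The purpose is $6d/\sqrt L$. Since $q\log(1/q)\le1/e$ on $[0,1]$, (1) is at most
$$\frac8{\sqrt e}\,d\,\sqrt{\frac{1+2/L}L}.\tag{7}$$
If $L\ge36$, then $8/\sqrt e<4.86$ and $\sqrt{1+2/36}<1.03$, and $4.86\cdot1.03<6$. If $L<36$, then $6d/\sqrt L>d\ge\mathbb E[\deg_\omega(o)\mid o\in\omega]$ and the bound is trivial.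

**Step 5: the bound with $D$.** The purpose is to exploit that $h_o>L$ is typical. Assume $D>0$ and split on $\{h_o\le L\}$, a $B$-measurable event. It contributes at most $d\,\mathbb P(h_o\le L\mid A_o)\le d\,p^{1/8}$ by Lemma 7. On $\{h_o>L\}$ use (6) and (4) with $\sqrt{h_o}>\sqrt L$, then Cauchy–Schwarz with $\mathbb P(C)=pq_s$ and (3). Each $s$ contributes at most
$$\frac4{p\sqrt L}\,\mathbb E\big[\mathbf 1_C\|\mathbf v_o-\mathbf v_{os}\|\big]\le\frac4{p\sqrt L}\sqrt{pq_s}\sqrt{8pq_s\log(1/q_s)}=\frac{8\sqrt2}{\sqrt L}\,q_s\sqrt{\log(1/q_s)} .$$
The function $u\mapsto\sqrt{\log u}$ is concave on $[1,\infty)$, being a concave increasing function of a concave one. By Jensen with weights $q_s/D$ over $\{s:q_s>0\}$,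
$$\sum_s\frac{q_s}D\sqrt{\log\tfrac1{q_s}}\le\sqrt{\log\Big(\sum_{q_s>0}\frac{q_s}D\cdot\frac1{q_s}\Big)}\le\sqrt{\log\frac dD}.$$
So the total is at most $8\sqrt2\,D\sqrt{\log(d/D)/L}+d\,p^{1/8}$. $\square$

**Remark.** Let $Z$ be an FIID collection of clusters (jointly with $\omega$) with $p'=\mathbb P[\mathcal C_o\in Z]\in(0,1)$. Then $\omega'=\{x\in\omega:\mathcal C_x\in Z\}$ is an FIID of density $p'$. Its clusters are exactly those in $Z$, with unchanged degrees. Theorem 1 for $\omega'$ bounds the cutting cost on $Z$ by $6d/\sqrt{\log(1/p')}$.

## Weak limits over exact groups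

Now let $\omega$ be a weak limit of FIIDs $\omega_n$. Each $\omega_n$ has its subgraph $H_n$ from Theorem 1, but the pieces of $H_n$ are finite without a bound uniform in $n$, so a limit of the $H_n$ may have infinite components. Exactness repairs this: it lets us move each sampled point to within a bounded distance of $x$.

**Proof of Theorem 3.** If $p=1$ there is nothing to prove; let $p\in(0,1)$. Weak convergence gives $p_n\to p$ for the densities $p_n$ of $\omega_n$; drop finitely many $n$ so that $p_n\in(0,1)$, and put $L_n=\log(1/p_n)$.

**Step 1: local measures from exactness.** The purpose is to have, for every "base point" $z$, slowly varying measures supported near $x$. Fix $\varepsilon>0$ and take the sets $A_x\subseteq B(x,S_0)\times\mathbb N$ from exactness with $R=1$ (in this section $A_x$ denotes these sets). Put $\alpha_x(w)=|A_x\cap(\{w\}\times\mathbb N)|/|A_x|$, a probability measure on $B(x,S_0)$. Write $n_x(w)$ for the numerator; for adjacent $x,y$,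
$$\|\alpha_x-\alpha_y\|_1\le\sum_w\frac{|n_x(w)-n_y(w)|}{|A_x|}+\sum_wn_y(w)\Big|\frac1{|A_x|}-\frac1{|A_y|}\Big|\le\frac{|A_x\triangle A_y|+\big||A_x|-|A_y|\big|}{|A_x|}\le2\varepsilon,$$
because $||A_x|-|A_y||\le|A_x\triangle A_y|$ and $|A_x|\ge|A_x\cap A_y|$. For $z\in\Gamma$ let $\alpha_x^z(w)=\alpha_{z^{-1}x}(z^{-1}w)$. Left translations are isometries, so $\alpha^z_x$ is a probability measure on $B(x,S_0)$ and $\|\alpha_x^z-\alpha_y^z\|_1\le2\varepsilon$ for adjacent $x,y$. By definition $\alpha^{\gamma z}_{\gamma x}(\gamma w)=\alpha^z_x(w)$: the family is not equivariant in $x$ alone, but it is equivariant in $(z,x)$ together.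

**Step 2: averaging over the drift measures.** The purpose is to choose $z$ equivariantly. Let $m_x^{(n)}$ be the measures built above for $\omega_n$, and $\tilde m_x^{(n)}=\sum_zm_x^{(n)}(z)\,\alpha_x^z$, a probability measure on $B(x,S_0)$. Substituting $z=\gamma z'$ and using the two equivariance relations, $\tilde m^{(n)}_{\gamma x}(\gamma w)(\gamma B)=\tilde m^{(n)}_x(w)(B)$. For adjacent $x,y\in\omega_n$,
$$\tilde m_x^{(n)}-\tilde m_y^{(n)}=\sum_z\big(m_x^{(n)}(z)-m_y^{(n)}(z)\big)\alpha_x^z+\sum_zm_y^{(n)}(z)\big(\alpha_x^z-\alpha_y^z\big),$$
so $\|\tilde m^{(n)}_x-\tilde m^{(n)}_y\|_1\le\|m^{(n)}_x-m^{(n)}_y\|_1+2\varepsilon$.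

**Step 3: sampling.** The purpose is a partition into classes of bounded diameter. For $x\in\omega_n$ let $\rho_n(x)=\pi(\tilde m_x^{(n)})\in B(x,S_0)$ as in Lemma 9, and $\rho_n(x)=\dagger$ for $x\notin\omega_n$. By (6), (5), $q\log(1/q)\le1/e$, and $\mathbb P[o,os\in\omega_n]\le p_n$,
$$\sum_s\mathbb P[o,os\in\omega_n,\ \rho_n(o)\ne\rho_n(os)]\le p_n\Big(\frac{8d}{\sqrt e}\sqrt{\frac{1+2/L_n}{L_n}}+2d\varepsilon\Big).$$

**Step 4: the limit.** The purpose is to transfer the partition to $\omega$. The pairs $(\omega_n,\rho_n)$ live in $\{0,1\}^\Gamma\times\prod_x(B(x,S_0)\cup\{\dagger\})$, which is compact and metrizable. On it $\Gamma$ acts continuously, by $(\gamma\rho)(x)=\gamma\rho(\gamma^{-1}x)$ with $\gamma\dagger=\dagger$. Along a subsequence the laws converge to an invariant law of a pair $(\omega,\rho)$ whose first marginal is the prescribed law. The events in Step 3, and the events $\{\rho(x)=\dagger\}\triangle\{x\notin\omega\}$ of probability $0$, depend on finitely many coordinates with finitely many values, so they are clopen and their probabilities converge. Let $H$ consist of $\omega$ with the edges on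 which $\rho$ is constant. Each component lies in some $\rho^{-1}(w)\subseteq B(w,S_0)$, hence is finite, and
$$\mathbb E[\deg_\omega(o)-\deg_H(o)\mid o\in\omega]\le\frac{8d}{\sqrt e}\sqrt{\frac{1+2/L}L}+2d\varepsilon .$$

**Step 5: conclusion.** The purpose is to read off the density. Taking $Z$ to be all clusters, $\eta$ is at most the right side for every $\varepsilon>0$, so $\eta\le\frac{8d}{\sqrt e}\sqrt{(1+2/L)/L}$. Also $\eta\le d$: take $H$ without edges. As in Step 4 of the proof of Theorem 1, the first bound gives $\eta\le6d/\sqrt L$ when $L\ge36$, and the second gives it when $L<36$. Hence $p\ge e^{-36d^2/\eta^2}$. $\square$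

On non-exact groups Steps 1 and 2 are unavailable. The approximating FIIDs still have their subgraphs from Theorem 1, but the pieces may be unbounded as $n\to\infty$ and need not survive in the limit. This is consistent with the known weak-FIID counterexamples.

## Sparse skeletons in the 4-regular tree

**Proof of Proposition 5.** Let $T$ be the 4-regular tree with i.i.d. uniform labels on its vertices (a.s. distinct), $B_r$ a ball of radius $r$, and $r\ge1$ an integer. All constructions are equivariant functions of the labels, so the result is an FIID.

**Step 1: a net.** The purpose is an FIID set $Y$ that is maximal with pairwise distances $>r$. Start with all vertices remaining. In each round put into $Y$ every remaining vertex whose label is minimal among the remaining vertices in its $r$-ball, then delete all vertices within distance $r$ of the new points. Points added in the same round are at distance $>r$ since labels are distinct; points added later are at distance $>r$ from earlier ones. If every vertex is eventually deleted, then $Y$ is maximal, and every vertex is within $r$ of $Y$.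

Suppose some $x$ is never deleted. The remaining set in $B(x,r)$ is finite and decreasing, so it stabilizes. As $x$ is never selected, the stable set contains some $x_1$ with a smaller label, and $x_1$ is never deleted. Repeating, we get an infinite label-decreasing sequence with steps $\le r$ starting from $x$. There are at most $|B_r|^n$ sequences of $n$ such steps, and a given one with distinct vertices is label-decreasing with probability $1/(n+1)!$. So the probability that one exists is at most $|B_r|^n/(n+1)!\to0$. Hence a.s. every vertex is deleted.

**Step 2: cells.** The purpose is to partition $T$ into finite subtrees. Let the cells be the Voronoi cells of $Y$: $x$ belongs to the closest $y\in Y$, ties broken by the smaller label of $y$. Cells have radius $\le r$ about their center $y_c$. They are connected: let $x$ be in the cell of $y$ and let $x'$ be the next vertex toward $y$. For any other $y'\in Y$, $d(x',y)=d(x,y)-1\le d(x,y')-1\le d(x',y')$, and equality throughout forces $d(x,y)=d(x,y')$, so $y$ has the smaller label. Thus $x'$ is in the cell of $y$. A cell with $n$ vertices has $4n-2(n-1)=2n+2\ge4$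 boundary edges. They lead to distinct cells, since two leading to the same cell would give a cycle.

**Step 3: skeletons.** The purpose is to define $\omega$. Each cell selects three of its boundary edges, namely those leading to the three neighboring cells whose centers have the smallest labels. Let $k_{\rm sel}(c)\ge3$ be the number of boundary edges of $c$ selected by $c$ or by the neighboring cell. Let $S_c\subseteq c$ be the subtree spanned by $y_c$ and the endpoints in $c$ of these edges, and $\omega=\bigcup_cS_c$. Let $k(c)$ be the number of edges of the induced graph on $\omega$ that leave $S_c$. Both endpoints of a selected edge lie in $\omega$, so $k(c)\ge k_{\rm sel}(c)\ge3$. As $S_c$ is a union of $k_{\rm sel}(c)$ paths of length $\le r$ from $y_c$,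
$$|S_c|\le1+r\,k_{\rm sel}(c)\le(r+1)k(c)\le3(r+1)(k(c)-2),\tag{8}$$
the last step because $k\le3(k-2)$ for $k\ge3$. Since $S_c$ induces a tree,
$$\sum_{v\in S_c}(\deg_\omega(v)-2)=2(|S_c|-1)+k(c)-2|S_c|=k(c)-2.\tag{9}$$

**Step 4: the density.** The purpose is to show $p\to0$ exponentially in $r$. When $o\in Y$ write $c$ for the cell centered at $o$. Each center sends mass $1$ to the centers across the three edges its cell selects. The mean mass sent is $3\,\mathbb P[o\in Y]$, so the same is received, and $\mathbb E[k_{\rm sel}(c);o\in Y]\le6\,\mathbb P[o\in Y]$. Transporting mass $1$ from each vertex of $S_c$ to $y_c$,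
$$p=\mathbb E[|S_c|;o\in Y]\le\mathbb P[o\in Y]+r\,\mathbb E[k_{\rm sel}(c);o\in Y]\le(6r+1)\,\mathbb P[o\in Y].$$
Balls of radius $\lfloor r/2\rfloor$ about points of $Y$ are disjoint and have at least $3^{\lfloor r/2\rfloor}$ points. Letting each $y\in Y$ send mass $1$ to every point of its ball gives $\mathbb P[o\in Y]\,3^{\lfloor r/2\rfloor}\le1$. So $p\le(6r+1)3^{-\lfloor r/2\rfloor}$, whence $p\to0$ as $r\to\infty$ and $\log(1/p)\ge c_0r$ for some $c_0>0$ and all large $r$. Also $p\ge\mathbb P[o\in Y]>0$, since $Y\subseteq\omega$ and $Y\ne\emptyset$ a.s.

**Step 5: non-hyperfiniteness.** The purpose is the lower bound on the cost. Let $(\omega,H,Z)$ be as in the definition. Join the labels to it conditionally independently given $\omega$. The conditional laws are equivariant, so the joint law of labels, $H$ and $Z$ is invariant, and that of $(\omega,H,Z)$ is unchanged.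

Components of $H$ are finite trees contained in single clusters. (A vertex of $\omega$ outside $H$ counts as a one-point component of degree $0$.) Let each vertex $x$ with $\mathcal C_x\in Z$ spread its degree $\deg_H(x)$ evenly over its component. The mass received by a vertex is an average degree $2(|K|-1)/|K|<2$, so $\mathbb E[\deg_H(o);\mathcal C_o\in Z]\le2\,\mathbb P[\mathcal C_o\in Z]$.

Next let each $v\in S_c$ with $\mathcal C_v\in Z$ send the signed mass $\deg_\omega(v)-2\in[-2,2]$ to $y_c$. Each vertex sends mass of absolute value at most $2$, so mass transport applies. Since $S_c$ is connected and contains $y_c$, all its vertices are in one cluster. By (9), then (8), then transporting mass $1$ from each vertex of $S_c$ to $y_c$,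
$$\mathbb E[\deg_\omega(o)-2;\mathcal C_o\in Z]=\mathbb E[(k(c)-2)\mathbf 1_{o\in Y};\mathcal C_o\in Z]\ge\frac{\mathbb E[|S_c|\mathbf 1_{o\in Y};\mathcal C_o\in Z]}{3(r+1)}=\frac{\mathbb P[\mathcal C_o\in Z]}{3(r+1)} .$$
Subtracting the bound for $\deg_H$ gives $\mathbb E[\deg_\omega(o)-\deg_H(o)\mid\mathcal C_o\in Z]\ge\frac1{3(r+1)}$. So all clusters are $\frac1{3(r+1)}$-non-hyperfinite. With $c=c_0/6$ (now a constant) and $r$ large, $\frac c{\log(1/p)}\le\frac{1}{6r}\le\frac1{3(r+1)}$, because $r+1\le2r$. $\square$
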